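# Accessibility of countable sets in plane embeddings of arc-like continua

## 1. Two theorems on accessible points

**Theorem A.** Let $X$ be an arc-like continuum and $Z\subset X$ a countable (finite or infinite) set. There are an embedding $\Omega:X\to\mathbb R^2$ and pairwise disjoint arcs $A_z\subset\mathbb R^2$ $(z\in Z)$ with $A_z\cap\Omega(X)=\{\Omega(z)\}$. In particular every point of $\Omega(Z)$ is accessible.

**Theorem B.** Let $X$ be an indecomposable nondegenerate arc-like continuum. For every embedding $\Omega:X\to\mathbb R^2$, all but countably many composants of $X$ contain at most two points $x$ with $\Omega(x)$ accessible. Hence there is $Z\subset X$ with $|Z|=\aleph_1$ such that no embedding makes all points of $Z$ accessible.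

Let us unpack the words. A *continuum* is a compact connected metric space. It is *arc-like* if it is an inverse limit on arcs, that is, homeomorphic to
$$\varprojlim([0,1],\psi_n)=\{(x_1,x_2,\dots):x_n=\psi_n(x_{n+1})\text{ for all }n\}$$
for some continuous maps $\psi_n:[0,1]\to[0,1]$. A point $x$ of a plane continuum $Y\subset\mathbb R^2$ is *accessible* if there is an arc $A$ in the plane with $A\cap Y=\{x\}$: we can walk up to $x$ from outside without touching $Y$ earlier. Accessibility depends on how $Y$ sits in the plane, and the question behind Theorem A is how much of it we can arrange by choosing the embedding well: given an arc-like $X$ and a finite (respectively countably infinite) set $Z\subset X$, is there an embedding for which every point of $Z$ becomes accessible? This is a question from Ana Anušić and Logan C. Hoehn, "Accessibility of countable sets in plane embeddings of arc-like continua", arXiv:2407.16792 (2024). For one point the answer is known to be yes (the solution of the Nadler–Quinn problem), and Lewis obtained a yes for finite subsets of the pseudo-arc. Theorem A says: **yes for finite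 $Z$, and yes for countably infinite $Z$**.

Theorem B says that countability is the right limit. A continuum is *indecomposable* if it is not the union of two proper subcontinua. The *composant* of a point $x$ is the union of all proper subcontinua containing $x$. In an arc $[0,1]$, which is decomposable, the composant of $\frac12$ is $[0,1]$ and that of $0$ is $[0,1)$, so composants may overlap; in an indecomposable nondegenerate continuum they are pairwise disjoint and uncountably many (fact (F4) in Section 11). Since nondegenerate indecomposable arc-like continua exist (the pseudo-arc is one, and Section 2 checks another), "countable" in Theorem A cannot be replaced by "of cardinality at most $\aleph_1$".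

Sections 3–10 prove Theorem A. There we assume that $X$ is nondegenerate and $Z\neq\emptyset$, since otherwise the theorem is trivial. Section 11 proves Theorem B and does not use Sections 3–10.

## 2. An arc, the $\sin(1/x)$-curve, and a continuum with a tent map

**The arc.** Let $X=[0,1]\times\{0\}$. The vertical segment of length $1$ below a point meets $X$ only in that point, and these segments are pairwise disjoint. So all points are accessible at once, for one embedding.

**The $\sin(1/x)$-curve.** Let $X=\{(x,\sin\frac1x):0<x\le1\}\cup(\{0\}\times[-1,1])$. First, $X$ is arc-like. Put $\varepsilon_n=1/(\frac\pi2+n\pi)$ and $A_n=X\cap\{x\ge\varepsilon_n\}$ for $n\ge1$, an arc whose last leg (over $[\varepsilon_n,\varepsilon_{n-1}]$) runs monotonically between the heights $-1$ and $1$. Let $r_n:X\to A_n$ be the identity on $A_n$ and push every other point horizontally onto the last leg of $A_n$. Let $\psi_n:A_{n+1}\to A_n$ be the restriction of $r_n$. Then $\psi_nr_{n+1}=r_n$, because heights are preserved to the left of $\varepsilon_n$. So the $r_n$ define a map $X\to\varprojlim(A_n,\psi_n)$. It is onto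 because each $r_n$ is onto and $X$ is compact. It is injective because $r_n$ moves points by at most $\varepsilon_{n-1}\to0$. Second, every point is accessible: at $(0,y)$ use the segment $[-1,0]\times\{y\}$, and at $(x,\sin\frac1x)$ with $x>0$ a vertical segment, because the vertical line through it meets $X$ only there. All these segments are pairwise disjoint.

So in easy cases every point can be made accessible, and there is no sign of a difficulty. By Theorem B the difficulty must show up for indecomposable continua.

**An indecomposable example.** Let all $\psi_n$ be the tent map $\psi(x)=1-|2x-1|$, and let $X$ be the inverse limit with projections $\pi_n$. Suppose $X=A\cup B$ with proper subcontinua $A,B$. For some $n$ (and all later ones) the intervals $\pi_n(A)$ and $\pi_n(B)$ are both different from $[0,1]$. The intervals $\pi_{n+1}(A),\pi_{n+1}(B)$ cover the three points $0,\frac12,1$, so one of them contains two of these points, hence contains $[0,\frac12]$ or $[\frac12,1]$. Its image under $\psi$ is $[0,1]$, so $\pi_n(A)$ or $\pi_n(B)$ is $[0,1]$, a contradiction. So $X$ is indecomposable.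

## 3. From an inverse limit to chains with marked links

The purpose of this section is to replace $X$ and $Z$ by combinatorial data: finite paths, maps between them, and marked vertices.

A *path* is a finite interval of integers. In Sections 3–7, $[x,y]$ denotes an interval of integers whenever $x,y$ are vertices of a path. A map $\varphi$ between paths is *simplicial* if $|\varphi(x+1)-\varphi(x)|\le1$. It then maps intervals onto intervals. For instance, the sequence $1,2,2,3,2$ is a simplicial map from $\{1,\dots,5\}$ onto $\{1,2,3\}$.

**Step 3.1 (good bonding maps).** We want onto maps and separated coordinates. Write $X=\varprojlim([0,1],\psi_n)$. Replace every factor by the projection of $X$ to it. These projections are arcs or points. As $X$ is nondegenerate, they are arcs from some level on. Drop the earlier levels and rescale. So all $\psi_n$ are onto. Enumerate $Z=\{z^1,z^2,\dots\}$ without repetition and put $K_n=\min(n,|Z|)$. Finitely many distinct points have distinct coordinates at some level, and then at all later levels. So after passing to a subsequence of levels we may assume that $z^1,\dots,z^{K_n}$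 have distinct $n$-th coordinates $z^i_n$.

**Step 3.2 (adding room at the ends).** We want ends to be mapped to ends and all marks to lie well inside. Put $Y_n=[-1,2]$ (a real interval). Let $\varphi_n:Y_{n+1}\to Y_n$ be $\psi_n$ on $[0,1]$, and linear on the four remaining pieces determined by
$$-1\mapsto-1,\quad-\tfrac12\mapsto0,\quad0\mapsto\psi_n(0),\quad1\mapsto\psi_n(1),\quad\tfrac32\mapsto1,\quad2\mapsto2 .$$
Then $\varphi_n$ is onto. Let $Y=\varprojlim(Y_n,\varphi_n)\supset X$, with surjective projections $\pi_n$. It suffices to embed $Y$ so that the required arcs exist for $Y$ and $Z$.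

**Step 3.3 (links).** For an integer $N_n$ let $I_n(x)$, $x=1,\dots,N_n$, be the open $\frac1{N_n}$-neighbourhood in $Y_n$ of the $x$-th of the $N_n$ equal closed subintervals of $[-1,2]$. Those subintervals have length $\frac3{N_n}$. So consecutive links meet, and non-consecutive links are at distance at least $\frac1{N_n}$. Put $P_n=\{1,\dots,N_n\}$. We choose inductively $N_n$, indices $a_n(z^i)\in P_n$ for $i\le K_n$ with $z^i_n\in I_n(a_n(z^i))$, and maps $f_n:P_{n+1}\to P_n$ with $\varphi_n(I_{n+1}(x))\subset I_n(f_n(x))$, such that

* (C1) $f_n(1)=1$ and $f_n(N_{n+1})=N_n$;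
* (C2) $f_n(x)=a_n(z^i)$ whenever $|x-a_{n+1}(z^i)|\le1$ and $i\le K_n$;
* (C3) there is no $x$ with $f_n(x-1),f_n(x),f_n(x+1)$ pairwise distinct;
* (C4) the $a_n(z^i)$, $i\le K_n$, are pairwise at distance at least $3$ and lie in $[3,N_n-2]$.

We check that all of this holds if $N_{n+1}$ is large enough, given level $n$ (and $N_1$ is large). (C4) holds for large $N_n$ because the $z^i_n$ are distinct points of $[0,1]$. A value $f_n(x)$ exists once the length $\le\frac5{N_{n+1}}$ of $I_{n+1}(x)$ is below a Lebesgue number of the cover $\{\varphi_n^{-1}(I_n(u))\}_u$ of $Y_{n+1}$. (C1) is possible because $\varphi_n(-1)=-1\in I_n(1)$ and $\varphi_n(2)=2\in I_n(N_n)$. (C2) is possible because $\varphi_n^{-1}(I_n(a_n(z^i)))$ is a neighbourhood of $z^i_{n+1}$, and the three links with $|x-a_{n+1}(z^i)|\le1$ together form an interval of length at most $\frac{11}{N_{n+1}}$ containing $z_{n+1}^i$. By (C4) at level $n+1$, the prescriptions in (C1) and (C2) concern different $x$. Next, $f_n$ is simplicial: $I_{n+1}(x)$ and $I_{n+1}(x+1)$ meet, so $I_n(f_n(x))$ and $I_n(f_n(x+1))$ meet. So if (C3) fails at $x$, the three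 values are $u-1,u,u+1$ for some $u$, and $\varphi_n(I_{n+1}(x-1)\cup I_{n+1}(x)\cup I_{n+1}(x+1))$ meets both $I_n(u-1)$ and $I_n(u+1)$. This is impossible if this set has diameter $<\frac1{N_n}$, which holds for large $N_{n+1}$ by uniform continuity.

**Step 3.4 (chains in $Y$ and compositions).** Put $C_n(x)=\pi_n^{-1}(I_n(x))\subset Y$, an open set. Then:

* $C_{n+1}(x)\subset C_n(f_n(x))$;
* $C_n(x)\cap C_n(x')\ne\emptyset$ if and only if $|x-x'|\le1$ (here surjectivity of $\pi_n$ is used);
* $z^i\in C_n(a_n(z^i))$ for $i\le K_n$;
* with $N_n$ large we also have $\max_x\operatorname{diam}C_n(x)\to0$, because the coordinates $1,\dots,n$ of a point of $Y$ depend continuously on its $n$-th coordinate.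

For $m>n$ put $f_n^m=f_n\circ\dots\circ f_{m-1}:P_m\to P_n$. Then (C1) holds for $f_n^m$, and so does (C2): $f_n^m(x)=a_n(z^i)$ for $|x-a_m(z^i)|\le1$, $i\le K_n$, because $f_{m-1}$ maps such $x$ to $a_{m-1}(z^i)$ and the further maps send marks to marks. Also (C3) holds for $f_n^m$: let $m>n+1$ and suppose $f_n^m=f_nf_{n+1}^m$ is injective on $\{x-1,x,x+1\}$. Then $f_{n+1}^m$ is injective there, so it takes there the values $y-1,y,y+1$ in increasing or decreasing order, and $f_n$ is injective on $\{y-1,y,y+1\}$, against (C3).

## 4. Drawing one chain above another, and negative pairs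

**Definition 4.1.** A *pattern* is a simplicial map $g:S\to T$ of paths with $g(\min S)=\min T$, $g(\max S)=\max T$, together with *marks* $a^1<\dots<a^k$ in $S$ such that $g(a^i)=b^i$ and $\min T<b^1<\dots<b^k<\max T$.

For example $f_n$ is a pattern if the marks $a_n(z^i)$, $i\le k$, have the same order at the levels $n$ and $n+1$.

Here is the approach that one tries first. Draw a curve $E_n$ in the plane that represents the chain $P_n$, with a short arc, a *hair*, hanging on its right side at every marked vertex. Straighten $E_n$ mentally to a horizontal segment, the *floor*, oriented to the right, with the hairs below. Now draw the curve $E_{n+1}$ in a thin strip above the floor, so that its first coordinate follows the pattern $f_n$, and so that it comes down to the floor exactly at the marks, at the points $(b^l,0)$. Then the old hairs still end on $E_{n+1}$ and meet it nowhere else. If we can repeat this, the thin strips shrink to a copy of $Y$, and the hairs show that the points of $Z$ are accessible.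

The trouble is that a pattern may be impossible to draw in this way.

**Definition 4.2.** Let $g$ be a pattern. A pair $x_1<a^l<x_2$ of vertices of $S$ is *negative at $l$* if
$$g(x_1)>g(x)\ \text{ for }x_1<x\le x_2\qquad\text{and}\qquad g(x_2)<g(x)\ \text{ for }x_1\le x<x_2 .$$
Condition $(+_l)$: there is no negative pair at $l$.

**Example 4.3.** Let $f:\{1,\dots,17\}\to\{1,\dots,7\}$ have the values
$$1,2,3,4,5,6,5,4,4,4,3,2,3,4,5,6,7,$$
with one mark $a=9$, $b=4$. The pair $(6,12)$ is negative: $f(6)=6$ exceeds all later values up to the vertex $12$, and $f(12)=2$ is below all earlier values back to the vertex $6$. The mark sits on the middle leg of a letter Z.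

**Remark 4.4 (negative pairs obstruct the drawing).** Let $G:[\alpha,\beta]\to\mathbb R$ be piecewise linear with strict minimum at $\alpha$ and strict maximum at $\beta$, let $\alpha<a<\beta$, and let $x\mapsto(G(x),H(x))$ be injective and piecewise linear on $[\alpha,\beta]$, with $H\ge0$ and $H(x)=0$ only for $x=a$. Then there are no reals $x_1<a<x_2$ with $G(x_1)>G$ on $(x_1,x_2]$ and $G(x_2)<G$ on $[x_1,x_2)$.

*Proof.* Let $Q=[c,d]\times[0,h]$ be a rectangle and $b\in(c,d)$. Let $\gamma\subset Q$ be a piecewise linear arc from $(b,0)$ to the left wall that meets the boundary of $Q$ only in its two end points, and let $\gamma'\subset Q$ be a piecewise linear arc from $(b,0)$ to the right wall, with $\gamma\cap\gamma'=\{(b,0)\}$, meeting the bottom only in $(b,0)$. We claim that $\gamma'$ leaves $(b,0)$ to the right of $\gamma$. Indeed $\gamma$ cuts $Q$ into two pieces. One has the part of the bottom left of $b$ on its boundary. The other contains the right wall, and near $(b,0)$ it consists of the points to the right of $\gamma$. The connected set $\gamma'\setminus\{(b,0)\}$ misses $\gamma$ and meets the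 right wall, so it lies in the second piece.

Let $h>\max H$. Use the claim for $Q=[G(\alpha),G(\beta)]\times[0,h]$, with $\gamma$ the part of the curve over $[\alpha,a]$ and $\gamma'$ the part over $[a,\beta]$: the incoming leg at the point over $a$ lies to the left of the outgoing leg. If $x_1,x_2$ were as in the remark, use the claim for $Q=[G(x_2),G(x_1)]\times[0,h]$, with $\gamma$ the part over $[a,x_2]$ and $\gamma'$ the part over $[x_1,a]$: the outgoing leg lies to the left of the incoming leg. Contradiction. $\square$

In Example 4.3, any $G$ within $\frac12$ of the linear interpolation of $f$ has such a pair $x_1,x_2$ at $a=9$: let $x_1$ be the last maximum point of $G$ on $[6,9]$ and $x_2$ the first minimum point of $G$ on $[9,12]$. On $[9,12]$ we have $G<4.5$ and on $[6,9]$ we have $G>3.5$, while $G(x_1)\ge G(6)>5.5$ and $G(x_2)\le G(12)<2.5$. So there is no such drawing, starting at its strictly leftmost and ending at its strictly rightmost point. This is the exact point where the first approach stops: the maps $f_n$ are given to us, and they may have negative pairs.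

**Changing the chains.** We are not obliged to draw the chains $P_n$. Suppose that $f_n^m=th$ with simplicial maps $h:P_m\to T$ and $t:T\to P_n$. Then the sets $\bigcup\{C_m(x):h(x)=v\}$, $v\in T$, form a chain that lies between the chains of levels $m$ and $n$, and we may draw $T$. If the next path is $T'$ with $t':T'\to P_m$, the pattern to be drawn is $g=ht'$. So everything depends on choosing $T,t,h$ well. For one single composition this is easy (take $h$ the identity, which has no negative pairs). But the pattern $ht'$ mixes $h$ from one stage with $t'$ from the next, and composing on the right can destroy $(+_l)$: the identity of $\{1,\dots,7\}$ satisfies $(+_1)$ at the mark $4$, while its composition with $f$ of Example 4.3 does not. We shall choose $h$ by an extremal principle that forces $(+_l)$ to survive.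

For several marks we need one more condition. Our drawing procedure in Section 9 treats the marks from left to right. It lets the curve at the $i$-th mark run to the first lowest place before the next mark while the curve at the $(i+1)$-st mark still waits near the floor, and the following condition keeps these two apart.

**Definition 4.5.** For a pattern $g$ and $1\le i\le k-1$ let $\kappa_i=\min g([a^i,a^{i+1}])$. Condition $(H_i)$: there is $y\in[a^i,a^{i+1}]$ with $g(y)=\kappa_i$ and $\max g([a^i,y])<b^{i+1}$.

For example, let $b^1=3$, $b^2=6$. If $g$ runs from $a^1$ to $a^2$ through $3,2,3,4,5,6$, then $(H_1)$ holds. If it runs through $3,4,5,6,7,6,5,4,3,2,3,4,5,6$, then $\kappa_1=2$ is reached only after the value $7\ge b^2$, and $(H_1)$ fails.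

**Peaks.** We express $(+_l)$ by numbers that can be compared. Let $g$ be a pattern, $\kappa\in T$, $\kappa<b^l$. Let $x_L$ be the largest $x<a^l$ with $g(x)=\kappa$; it exists since $g(\min S)=\min T\le\kappa$. Let $x_R$ be the smallest $x>a^l$ with $g(x)=\kappa$, if any. So $g>\kappa$ strictly between $x_L$ and $x_R$ (and on everything to the right of $x_L$ if $x_R$ does not exist). Put
$$p_l(\kappa)=\max g([x_L,a^l]),\qquad q_l(\kappa)=\max g([a^l,x_R])\quad(:=\max T\text{ if there is no }x_R).$$
In Example 4.3: $p_1(3)=p_1(2)=p_1(1)=6$, $q_1(3)=q_1(2)=4$, $q_1(1)=7$.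

**Lemma 4.6.** $(+_l)$ holds if and only if $p_l(\kappa)\le q_l(\kappa)$ for all $\kappa<b^l$.

*Proof.* Let $p_l(\kappa)>q_l(\kappa)$. Then $q_l(\kappa)\ne\max T$, so $x_R$ exists. Put $x_2=x_R$ and let $x_1$ be the largest $x<a^l$ with $g(x)>q_l(\kappa)$. It exists and lies in $[x_L,a^l)$, since $g$ exceeds $q_l(\kappa)$ somewhere there; as $q_l(\kappa)\ge b^l>\kappa=g(x_L)$, we get $x_1>x_L$. On $(x_1,x_2]$ we have $g\le q_l(\kappa)<g(x_1)$. On $[x_1,x_2)$ we have $g>\kappa=g(x_2)$. So $(x_1,x_2)$ is negative at $l$. Conversely, let $(x_1,x_2)$ be negative at $l$ and put $\kappa=g(x_2)<g(a^l)=b^l$. As $g>\kappa$ on $[x_1,x_2)$, we have $x_2=x_R$ and $x_L<x_1$. So $p_l(\kappa)\ge g(x_1)>\max g([a^l,x_2])=q_l(\kappa)$. $\square$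

## 5. Hull lists and canonical paths

**Definition 5.1.** For a simplicial $\varphi:Q\to P$ and $a\in Q$ let $\mathcal L_a(\varphi)$ be the list, in order of appearance and without repetitions, of the intervals $\varphi([x,a])$, $x=a,a-1,\dots,\min Q$. Let $\mathcal R_a(\varphi)$ be the corresponding list of the $\varphi([a,x])$, $x=a,\dots,\max Q$. Each step in such a list adds one vertex.

In Example 4.3 the list $\mathcal L_9(f)$ is $[4,4],[4,5],[4,6],[3,6],[2,6],[1,6]$ and $\mathcal R_9(f)$ is $[4,4],[3,4],[2,4],[2,5],[2,6],[2,7]$.

The next lemma says that our conditions see only these lists. It will allow us to exchange an inner map $\varphi$ for another one with the same lists.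

**Lemma 5.2.** Let a pattern $g:S\to T$ be a composition $g=h\varphi$ with simplicial $\varphi:S\to P$, $h:P\to T$. Then $p_l,q_l$ are determined by $h$, $T$, $\mathcal L_{a^l}(\varphi)$, $\mathcal R_{a^l}(\varphi)$, and $(H_i)$ is determined by $h$, $b^{i+1}$, $\varphi([a^i,a^{i+1}])$ and $\mathcal R_{a^i}(\varphi)$.

*Proof.* We have $g([x,a^l])=h(\varphi([x,a^l]))$, and $x_L$ is the first $x$, going left from $a^l$, with $\kappa\in g([x,a^l])$. So $p_l(\kappa)=\max h(J)$, where $J$ is the first member of $\mathcal L_{a^l}(\varphi)$ with $\kappa\in h(J)$. In the same way $q_l(\kappa)=\max h(J)$ for the first $J\in\mathcal R_{a^l}(\varphi)$ with $\kappa\in h(J)$, and $q_l(\kappa)=\max T$ if there is none. Finally $\kappa_i=\min h(\varphi([a^i,a^{i+1}]))$. If some $y$ is as in $(H_i)$, then the first $y\ge a^i$ with $g(y)=\kappa_i$ is as well. So $(H_i)$ says that the first $J\in\mathcal R_{a^i}(\varphi)$ with $\kappa_i\in h(J)$ satisfies $\max h(J)<b^{i+1}$. $\square$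

**Standing notation for the rest of this section and for Section 6.** Fix a level $n$, a number $1\le k\le K_n$, and an infinite set $M$ of levels $m>n$ on which the order of $a_m(z^1),\dots,a_m(z^k)$ is constant. Write $a_m^1<\dots<a_m^k$ for these marks in increasing order, $a_m^0=1$, $a_m^{k+1}=N_m$. Put $S_i(m)=[a_m^i,a_m^{i+1}]$ for $0\le i\le k$ and $F_m=f_n^m:P_m\to P_n$.

The paths $P_m$ become longer and longer. We now squeeze all the maps $F_m$ through one fixed path $T$ that forgets their small wiggles but keeps their hull lists.

**Lemma 5.3 (canonical path).** After shrinking $M$ to an infinite subset there are a path $T$, vertices $\min T=b^0<b^1<\dots<b^{k+1}=\max T$, and a simplicial $t:T\to P_n$ such that, with $T_i=[b^i,b^{i+1}]$, for all $m\in M$: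

1. $t(b^i)=F_m(a_m^i)$ for $0\le i\le k+1$, and $t(b^i\pm1)=t(b^i)$ for $1\le i\le k$;
2. there is a simplicial $s_m:P_m\to T$ with $ts_m=F_m$, $s_m(a_m^i)=b^i$ for $0\le i\le k+1$, and $s_m(S_i(m))\subset T_i$;
3. $t(T_i)=F_m(S_i(m))=:H^i$, and $\mathcal L_{b^l}(t)=\mathcal L_{a_m^l}(F_m)$, $\mathcal R_{b^l}(t)=\mathcal R_{a_m^l}(F_m)$ for $1\le l\le k$;
4. for $1\le i\le k-1$ there is an interval $W_i=[w,w']$ with $b^i<w\le w'<b^{i+1}$ such that $t|_{W_i}$ is a bijection onto $H^i$.

*Proof.* **Step 1 (the extreme values between two marks).** Fix $m$ and $i$; let $S_i(m)=[x,y]$ and $\sigma=F_m|_{[x,y]}$. Put $x'=x+1$ if $i\ge1$ and $x'=x$ if $i=0$; put $y'=y-1$ if $i\le k-1$ and $y'=y$ if $i=k$. By (C2), $\sigma(x')=\sigma(x)$ and $\sigma(y')=\sigma(y)$, so $\sigma([x',y'])=\sigma([x,y])=:[h^-,h^+]$. By (C1), (C2), (C4) we have $\sigma(x)\ne\sigma(y)$, so $h^-<h^+$. Let $u$ (resp. $v$) be the first (resp. last) element of $[x',y']$ with value in $\{h^-,h^+\}$. Both values occur on $[x',y']$, so $u<v$.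

**Step 2 (straightening before the first extreme value).** As $z$ runs from $x'$ to $u$, vertices are added one by one to the hull $\sigma([x',z])$. Group these additions into maximal blocks of additions on the same side (upper or lower). Let $e_1,\dots,e_r$ be the last vertices of the blocks, $e_0=\sigma(x')$, $x_0=x'$, and $x_j$ the first time at which $\sigma=e_j$. The value $\sigma(u)$ is new at time $u$, so $e_r=\sigma(u)$ and $x_r=u$. (If $u=x'$, then $r=0$.) The hull at time $x_{j+1}$ is the interval between $e_j$ and $e_{j+1}$: these are the current extreme vertices on the two sides. So on $[x_j,x_{j+1}]$ the values of $\sigma$ lie between $e_j$ and $e_{j+1}$. Let $Q^R$ be the walk $e_0\to e_1\to\dots\to e_r$ made of straight legs. Then $\sigma|_{[x',u]}$ lifts to $Q^R$: on $[x_j,x_{j+1}]$ use the vertex of leg $j+1$ that has the right value. At the times $x_j$ the two prescriptions agree (both give the corner $e_j$), so the lift is simplicial.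

For instance, let $\sigma$ begin with $3,4,3,4,5,4,3,2,3,2,1$ and let $h^-=1$, $h^+=6$. The added vertices are $4,5$ (upper) and $2,1$ (lower), so $Q^R$ is $3\to5\to1$, that is, $3,4,5,4,3,2,1$. Numbering its vertices $0,\dots,6$, the lift is $0,1,0,1,2,3,4,5,4,5,6$.

Define $Q^L$ symmetrically for $[v,y']$, read from $y'$ leftwards.

**Step 3 (the middle part).** If $\sigma(u)\ne\sigma(v)$, let $Q^W$ be the straight walk from $\sigma(u)$ to $\sigma(v)$, and lift $\sigma|_{[u,v]}$ to it. If $\sigma(u)=\sigma(v)=e$, let $e'$ be the other end of $[h^-,h^+]$. It is attained at some $w_0\in(u,v)$. Let $Q^W$ be $e\to e'\to e$, and lift $[u,w_0]$ to the first leg and $[w_0,v]$ to the second.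

**Step 4 (assembling $T$).** Let $T_i$ be the path that consists of one extra vertex with value $\sigma(x)$ (if $i\ge1$), then $Q^R$, $Q^W$, the reversed $Q^L$ (consecutive walks share their common end vertex), then one extra vertex with value $\sigma(y)$ (if $i\le k-1$). The extra vertices are $b^i$ and $b^{i+1}$; $b^0$ is the first vertex of $T_0$ and $b^{k+1}$ the last vertex of $T_k$. Glue $T_{i-1}$ and $T_i$ at $b^i$, and let $t$ be given by the values. Let $s_m$ send the marks $a_m^1,\dots,a_m^k$ to the extra vertices and be given by the lifts elsewhere. Let $W_i$ be the first leg of $Q^W$. This gives (1), (2), (4) for the given $m$: the neighbours of $b^i$ are the last vertex before it and the first vertex after it, with values $\sigma(y')=\sigma(y)$ and $\sigma(x')=\sigma(x)$ in the respective segments; $s_m$ sends $a_m^i\pm1$ to these neighbours; and the first leg of $Q^W$ joins the two ends of $[h^-,h^+]$ monotonically and contains no extra vertex.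

**Step 5 (hull lists).** The list of hulls read from the left end is the same for $\sigma$ and for $t|_{T_i}$. Up to $u$ the additions are those of the blocks: along leg $j+1$ of $Q^R$ one first returns through the old hull and then adds block $j+1$. Afterwards one end of $H^i=[h^-,h^+]$ has been reached, so for both maps vertices are added on the other side only, until all of $H^i$ is covered. The same holds from the right end.

**Step 6 (making $T$ independent of $m$).** The hulls in a sequence of blocks increase strictly inside $P_n$, so there are finitely many possibilities for $(T_i,t|_{T_i})_i$ up to translation of the paths. So they are constant for infinitely many $m\in M$; keep only these. Finally, for $z\in S_i(m)$ with $i\ge l$,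
$$F_m([a_m^l,z])=H^l\cup\dots\cup H^{i-1}\cup F_m([a_m^i,z]),$$
similarly to the left, and likewise for $t$. Together with Step 5 this gives (3). $\square$

## 6. Lifts with smallest right peaks

Fix $n,k,M,T,t$ as in Lemma 5.3. A *lift at $m\in M$* is a simplicial $h:P_m\to T$ with $th=F_m$ and $h(a_m^i)=b^i$ for $0\le i\le k+1$. A lift is a pattern with marks $a_m^1,\dots,a_m^k$. Let $\mathcal G_m$ be the set of lifts satisfying $(+_l)$ for all $1\le l\le k$. It is not empty: $s_m\in\mathcal G_m$, because $s_m\le b^l$ on $[1,a_m^l]$ gives $p_l\equiv b^l\le q_l$.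

**The extremal choice.** The *type* of a lift is $(p,q)=(p_l,q_l)_{1\le l\le k}$. There are finitely many types. Let $\mathcal T$ be the (nonempty) set of types realized in $\mathcal G_m$ for infinitely many $m\in M$. Choose $\tau=(p,q)\in\mathcal T$ with $q$ minimal for the pointwise order among the second components of members of $\mathcal T$. Choose $m_0$ such that for $m\in M$, $m\ge m_0$, all types realized in $\mathcal G_m$ belong to $\mathcal T$. Let $M'$ be the infinite set of $m\in M$, $m\ge m_0$, for which there is $h_m\in\mathcal G_m$ of type $\tau$, and fix such $h_m$. From now on $p,q$ denote the components of $\tau$. By construction: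

**Minimality.** If $m\in M$, $m\ge m_0$, $h\in\mathcal G_m$ and $q(h)\le q$, then $q(h)=q$.

Why is this the right choice? For $m<m'$ in $M'$ and $f=f_m^{m'}$ we want $h_mf$ to satisfy $(+_l)$. Let $p',q'$ be its peaks. We shall see at once that $q'\le q$ and $p'\le q$, whereas we need $p'\le q'$. If we knew $q'=q$ we would be done, and minimality would give $q'=q$ if we knew that $h_mf\in\mathcal G_{m'}$. This looks circular. The circle is broken by replacing $h_{m'}$, which is known to be in $\mathcal G_{m'}$, by $h_mf$ piece by piece, from the right.

**Lemma 6.1.** If $m<m'$ are in $M'$ and $f=f_m^{m'}$, then $h_mf\in\mathcal G_{m'}$ and $q(h_mf)=q$.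

*Proof.* Write $h=h_m$ and $h^*=h_{m'}$, both of type $\tau$. Write $a^l=a_m^l$ and $\bar a^l=a_{m'}^l$. By (C1), (C2) for compositions and the constant order of the marks, $f(\bar a^l)=a^l$ for $0\le l\le k+1$; and $thf=F_mf=F_{m'}$. So $hf$ is a lift at $m'$. Let $p',q'$ be its peaks, and let $x_L,x_R$ refer to $h$, the mark $a^l$ and $\kappa<b^l$.

**Step 1 (three comparisons).**

(i) $q_l'(\kappa)\le q_l(\kappa)$. This is trivial if $q_l(\kappa)=\max T$. Otherwise $x_R$ exists. As $f([\bar a^l,N_{m'}])\supset[a^l,N_m]\ni x_R$, there is a smallest $x'>\bar a^l$ with $hf(x')=\kappa$. The interval $f([\bar a^l,x'-1])$ contains $a^l$, and $h>\kappa$ on it, so it lies strictly between $x_L$ and $x_R$. Hence $q'_l(\kappa)=\max hf([\bar a^l,x'])\le\max(p_l(\kappa),q_l(\kappa))=q_l(\kappa)$, by Lemma 4.6 for $h$.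

(ii) If $hf>\kappa$ on an interval $I\ni\bar a^l$, then $\max hf(I)\le q_l(\kappa)$. This is trivial if $x_R$ does not exist. Otherwise $f(I)$ is an interval containing $a^l$ on which $h>\kappa$, so it lies strictly between $x_L$ and $x_R$, and $\max hf(I)\le\max(p_l(\kappa),q_l(\kappa))=q_l(\kappa)$. In particular $p_l'(\kappa)\le q_l(\kappa)$: take for $I$ the part of $[1,\bar a^l]$ after the last visit of $hf$ to $\kappa$.

(iii) $q_l'(\kappa)\ge p_l(\kappa)$. This is trivial if $q'_l(\kappa)=\max T$. Otherwise let $x'$ be the smallest $x'>\bar a^l$ with $hf(x')=\kappa$. The interval $f([\bar a^l,x'])$ contains $a^l$ and a point where $h=\kappa$, so it contains $[x_L,a^l]$ or $[a^l,x_R]$. Hence $q_l'(\kappa)\ge\min(p_l(\kappa),q_l(\kappa))=p_l(\kappa)$ (and $q'_l(\kappa)\ge p_l(\kappa)$ directly if $x_R$ does not exist).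

**Step 2 (replacing $h^*$ by $hf$ from the right).** For $j=k,k-1,\dots,1$ let $\mathrm{mix}_j$ be equal to $h^*$ on $[1,\bar a^j]$ and to $hf$ on $[\bar a^j,N_{m'}]$. Both maps have the value $b^j$ at $\bar a^j$, so $\mathrm{mix}_j$ is a lift at $m'$. We show by downward induction on $j$ that $\mathrm{mix}_j\in\mathcal G_{m'}$, $q(\mathrm{mix}_j)=q$, and $q_j'=q_j$. So assume that $q_l'=q_l$ for all $l>j$. Peaks of $\mathrm{mix}_j$ carry the superscript mix.

*Marks $l>j$.* To the right of $\bar a^l$ the maps $\mathrm{mix}_j$ and $hf$ agree, so $q_l^{\rm mix}=q_l'=q_l$. If $hf$ takes the value $\kappa$ on $[\bar a^j,\bar a^l)$, then $p_l^{\rm mix}(\kappa)=p_l'(\kappa)\le q_l(\kappa)$ by (ii). Otherwise $hf>\kappa$ on $[\bar a^j,\bar a^l]$, since $hf(\bar a^l)=b^l>\kappa$. In particular $\kappa<b^j$, and since $h^*$ has type $\tau$,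
$$p_l^{\rm mix}(\kappa)=\max\bigl(\max hf([\bar a^j,\bar a^l]),\,p_j(\kappa)\bigr).$$
The first term is $\le q_l(\kappa)$ by (ii). For the second, $f([\bar a^j,\bar a^l])\supset[a^j,a^l]$, so $h>\kappa$ on $[a^j,a^l]$. Hence the last visit of $h$ to $\kappa$ before $a^l$ is the one before $a^j$, and $p_j(\kappa)\le p_l(\kappa)\le q_l(\kappa)$. So $p_l^{\rm mix}\le q_l=q_l^{\rm mix}$, and $(+_l)$ holds.

*Marks $l\le j$.* To the left of $\bar a^l$ the maps $\mathrm{mix}_j$ and $h^*$ agree, so $p_l^{\rm mix}=p_l$. If $h^*$ takes the value $\kappa$ on $(\bar a^l,\bar a^j)$, then $q_l^{\rm mix}(\kappa)=q_l(\kappa)\ge p_l(\kappa)$. Otherwise $h^*>\kappa$ on $[\bar a^l,\bar a^j]$. Put $B=\max h^*([\bar a^l,\bar a^j])$. Then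
$$q_l^{\rm mix}(\kappa)=\max(B,q_j'(\kappa)),\qquad q_l(\kappa)=\max(B,q_j(\kappa)),\qquad p_j(\kappa)=\max(B,p_l(\kappa)),$$
the last two because $h^*$ has type $\tau$. By (i), $q_l^{\rm mix}(\kappa)\le q_l(\kappa)$. By (iii), $q_l^{\rm mix}(\kappa)\ge q_j'(\kappa)\ge p_j(\kappa)\ge p_l(\kappa)$. So $(+_l)$ holds.

Hence $\mathrm{mix}_j\in\mathcal G_{m'}$ and $q(\mathrm{mix}_j)\le q$. By minimality $q(\mathrm{mix}_j)=q$. For $l=j$ we have $B=b^j\le q_j'(\kappa)$, so $q_j^{\rm mix}=q_j'$, and therefore $q_j'=q_j$. This completes the induction.

**Step 3 (conclusion).** After $j=1$ we know $q_l'=q_l$ for all $l$, and $p_l'\le q_l=q_l'$ by (ii). So $hf\in\mathcal G_{m'}$ and $q(hf)=q$. $\square$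

The same minimality also yields the conditions $(H_i)$: if $(H_i)$ fails, a high excursion between $a^i$ and $a^{i+1}$ can be folded down into $W_i$, which makes $q$ smaller.

**Lemma 6.2.** If $m\in M$, $m\ge m_0$, $h\in\mathcal G_m$ and $q(h)=q$, then $h$ satisfies $(H_i)$ for $1\le i\le k-1$.

*Proof.* Write $a^l=a_m^l$ and suppose that $(H_i)$ fails.

**Step 1 (the folding map).** Let $[\kappa_i,\kappa']=h(S_i(m))$. Then $\kappa_i<b^i$ (otherwise $y=a^i$ works in $(H_i)$), and $\kappa'\ge b^{i+1}$. Also $t([\kappa_i,\kappa'])=F_m(S_i(m))=H^i$. Let $W_i=[w,w']$ be as in Lemma 5.3(4). For $w'\le\theta\le\kappa'$ put $r(\theta)=(t|_{W_i})^{-1}(t(\theta))\in W_i$. Then $r(w')=w'$ and $tr=t$. As $t|_{W_i}$ is a simplicial bijection of paths, its inverse is simplicial, so $r$ is simplicial. Let $y_*$ be the last $x\in S_i(m)$ with $h(x)=w'$. Since $b^i<w'<b^{i+1}$, it exists and $a^i<y_*<a^{i+1}$.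

An *excursion* is a maximal interval $E\subset P_m$ on which $h>w'$. The neighbours of $E$ in $P_m$ have $h$-value $w'$. Call $E$ *foldable* if $E\subset[1,y_*]$ and $\max h(E)\le\kappa'$. Let $\hat h=rh$ on the foldable excursions and $\hat h=h$ elsewhere. Then $\hat h$ is simplicial (at the boundary of $E$ use $r(w')=w'$) and $t\hat h=F_m$. No $a^l$, $0\le l\le k+1$, lies in a foldable excursion: for $l\le i$ we have $h(a^l)\le b^i<w'$, and for $l>i$ we have $a^l>y_*$. So $\hat h$ is a lift. Note that $\hat h\le h$, that where $\hat h\ne h$ we have $w\le\hat h\le w'<h$, and that such points lie to the left of $y_*$.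

**Step 2 ($\hat h\in\mathcal G_m$).** Suppose that $(x_1,x_2)$ is negative at $l$ for $\hat h$.

(1) Let $l\le i$. Then $\hat h(x_2)<b^l\le b^i<w$, so $h(x_2)=\hat h(x_2)$, and $h(x)\ge\hat h(x)>h(x_2)$ for $x_1\le x<x_2$.

(1a) Let $\hat h(x_1)\le w'$. Suppose a foldable $E=[c,d]$ meets $[x_1,x_2]$. As $x_2\notin E$, we have $x_1<d+1\le x_2$ and $\hat h(d+1)=w'\ge\hat h(x_1)$, a contradiction to $(x_1,x_2)$ being negative. So no foldable excursion meets $[x_1,x_2]$, hence $\hat h=h$ there, and the pair is negative at $l$ for $h$, a contradiction.

(1b) Let $\hat h(x_1)>w'$. Then $h(x_1)=\hat h(x_1)$, and $x_1$ lies in a non-foldable excursion $E$. As $x_1<a^l\le a^i<y_*$ and $y_*\notin E$, we have $E\subset[1,y_*]$, so $\max h(E)>\kappa'$. Let $\mu=\max h((x_1,x_2])$. If $\mu<h(x_1)$, then $(x_1,x_2)$ is negative at $l$ for $h$, a contradiction. So $\mu\ge h(x_1)$. At points of $(x_1,x_2]$ where $h=\hat h$ we have $h<\hat h(x_1)=h(x_1)$. So $\mu$ is attained in a foldable excursion, and $h(x_1)\le\mu\le\kappa'$. Take a point of $E$ with $h>\kappa'$. It is not in $[x_1,x_2]$, since $h\le\mu\le\kappa'$ there. It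 is not beyond $x_2$, as $h(x_2)<w'$, so $x_2\notin E$, and $E$ is an interval containing $x_1<x_2$. So it is $<x_1$. Let $x_1'$ be the largest $x<x_1$ with $h(x)>\mu$. Then $[x_1',x_1]\subset E$, and $h(x_1')>\mu\ge h$ on $(x_1',x_2]$. Moreover $h>h(x_2)$ on $[x_1',x_2)$: on $[x_1',x_1]\subset E$ because $h>w'>h(x_2)$ there, and on $[x_1,x_2)$ as noted above. So $(x_1',x_2)$ is negative at $l$ for $h$, a contradiction.

(2) Let $l\ge i+1$. Then $x_2>a^l\ge a^{i+1}>y_*$. If $x_1\ge y_*$, then $\hat h=h$ on $[x_1,x_2]$ and the pair is negative for $h$, a contradiction. Let $x_1<y_*$. Then $a^{i+1}\in(x_1,x_2]$, so $\hat h(x_1)>\hat h(a^{i+1})=b^{i+1}>w'$. Further $h(x_2)=\hat h(x_2)<\hat h(y_*)=w'$, as $x_2>y_*$ and $y_*\in(x_1,x_2)$. And $h\ge\hat h>h(x_2)$ on $[x_1,x_2)$. So $h(x_1)=\hat h(x_1)$, and $x_1$ lies in a non-foldable excursion $E$; as $x_1<y_*\notin E$, we have $E\subset[1,y_*]$ and $\max h(E)>\kappa'$. From here the argument of (1b) applies word for word: it uses only these properties, $h(x_2)<w'$, and $h>h(x_2)$ on $[x_1,x_2)$.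

So $\hat h\in\mathcal G_m$.

**Step 3 (comparison of right peaks).** For $l\ge i+1$ nothing has changed to the right of $a^l$. For $l\le i$ and $\kappa<b^l<w$ the first visit to $\kappa$ to the right of $a^l$ is the same for $h$ and $\hat h$, since at changed points both values are $\ge w$; and $\hat h\le h$. So $q(\hat h)\le q(h)=q$. Now let $l=i$, $\kappa=\kappa_i$. The first visit $x_R$ of $h$ to $\kappa_i$ after $a^i$ lies in $S_i(m)$, and since $(H_i)$ fails, $q_i(\kappa_i)=\max h([a^i,x_R])\ge b^{i+1}$. Moreover $x_R<y_*$, because between $x_R$ and $a^{i+1}$ the map $h$ passes from $\kappa_i<w'$ to $b^{i+1}>w'$. Every excursion meeting $[a^i,x_R]$ lies in it, as $h(a^i),h(x_R)<w'$. So it lies in $[1,y_*]\cap S_i(m)$ and has maximum $\le\kappa'$: it is foldable. Hence for $\hat h$ the right peak at $i$ for $\kappa_i$ is $\le w'<b^{i+1}\le q_i(\kappa_i)$. So $q(\hat h)\le q$ and $q(\hat h)\ne q$, against minimality. $\square$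

**Proposition 6.3.** For $m<m'$ in $M'$ the pattern $h_mf_m^{m'}:P_{m'}\to T$ satisfies $(+_l)$ for $1\le l\le k$ and $(H_i)$ for $1\le i\le k-1$.

*Proof.* The first claim is Lemma 6.1. Lemma 6.2, applied at the level $m'\ge m_0$ to $h_mf_m^{m'}\in\mathcal G_{m'}$ with $q(h_mf_m^{m'})=q$, gives the second. $\square$

## 7. Chain covers whose patterns can be drawn

This section puts the choices of Sections 5 and 6 one after another. Let $k_j=\min(j,|Z|)$. We construct levels $n_1<n_2<\dots$ with $n_j\ge j$, starting with $n_1=1$.

**Stage $j$.** Given are $n_j\ge j$ (so $k_j\le K_{n_j}$) and an infinite set of levels $>n_j$: all of them if $j=1$, and the elements $>n_j$ of $M_{j-1}'$ if $j>1$. Shrink it to an infinite set $M_j$ on which the order of the first $k_j$ marks is constant and Lemma 5.3 applies with $n=n_j$, $k=k_j$. This gives $T_j$ and $t_j:T_j\to P_{n_j}$. Section 6 gives $M_j'\subset M_j$ and the maps $h_m$. Choose $m_j\in M_j'$ with $m_j\ge j+1$ and put $h_j:=h_{m_j}:P_{m_j}\to T_j$ and $n_{j+1}=m_j$.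

Put $g_j=h_jt_{j+1}:T_{j+1}\to P_{m_j}\to T_j$ and $O_j(v)=\bigcup\{C_{m_j}(x):h_j(x)=v\}$ for $v\in T_j$. Since $t_jh_j=f_{n_j}^{m_j}$, we have:

* $O_j(v)\subset C_{n_j}(t_j(v))$. So $\{O_j(v)\}_v$ is an open cover of $Y$, with mesh tending to $0$ as $j\to\infty$.
* $O_j(v)\cap O_j(v')\ne\emptyset$ if and only if $|v-v'|\le1$. For "only if" use that $h_j$ is simplicial; for "if" use that $h_j$ is simplicial and onto $T_j$, so that $v,v+1$ are the values at two consecutive vertices $x,x\pm1$, whose links meet.
* $O_{j+1}(v)\subset C_{n_{j+1}}(t_{j+1}(v))=C_{m_j}(t_{j+1}(v))\subset O_j(g_j(v))$.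

For $z=z^1,\dots,z^{k_j}$ let $b_j(z)=h_j(a_{m_j}(z))$, the vertex of $T_j$ that belongs to the mark $z$. Then $z\in O_j(b_j(z))$. By Lemma 5.3(1) at stage $j+1$, $t_{j+1}(b_{j+1}(z))=a_{m_j}(z)$, so $g_j(b_{j+1}(z))=h_j(a_{m_j}(z))=b_j(z)$; and $g_j$ is constant on $\{b_{j+1}(z)-1,b_{j+1}(z),b_{j+1}(z)+1\}$. Also $g_j$ maps ends to ends in order. As $M_{j+1}\subset M_j$, the first $k_j$ marks have the same order in $T_{j+1}$ and in $T_j$. So $g_j$ is a pattern with respect to the first $k_j$ marks.

**(7.1)** *$g_j$ satisfies all $(+_l)$ and $(H_i)$ with respect to the first $k_j$ marks.*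

Take any $m'\in M_{j+1}$; then $m'\in M_j'$ and $m'>m_j$. By Lemma 5.3(3) at stage $j+1$, the maps $t_{j+1}$ and $f_{m_j}^{m'}$ have the same hull lists at all marks and the same images of the intervals between marks. By Lemma 5.2 and Lemma 4.6, the conditions for $h_jt_{j+1}$ and for $h_jf_{m_j}^{m'}$ are equivalent. The latter map satisfies them by Proposition 6.3.

The next fact will be used to make links short: a link is never followed straight, without repetition, at two consecutive stages.

**(7.2)** *If $g_{j+1}$ is injective on $\{v-1,v,v+1\}$ and $u=g_{j+1}(v)$, then $g_j$ is not injective on $\{u-1,u,u+1\}$.*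

Suppose it is. Then $t_{j+1}$ is injective on $\{u-1,u,u+1\}$. As $g_{j+1}=h_{j+1}t_{j+2}$ is injective on $\{v-1,v,v+1\}$, the map $t_{j+2}$ sends this set onto some $\{r-1,r,r+1\}$, and $h_{j+1}$ maps the latter bijectively onto $\{u-1,u,u+1\}$. So $t_{j+1}h_{j+1}=f_{n_{j+1}}^{m_{j+1}}$ is injective on $\{r-1,r,r+1\}$, contrary to (C3) for compositions.

## 8. A piecewise linear function with distinct extremal values

From now on intervals are real. Let $g:S=\{\alpha,\dots,\beta\}\to T=\{\alpha',\dots,\beta'\}$ be a pattern with $k\ge1$ marks $a^1<\dots<a^k$, $g(a^i)=b^i$, satisfying all $(+_l)$ and $(H_i)$, and constant on $\{a^i-1,a^i,a^i+1\}$ for each $i$. We replace $g$ by a real function $G$ in general position that inherits the good properties.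

**Runs.** Let $\rho_1,\dots,\rho_R$ be the maximal intervals of constancy of $g$ (*runs*) in order, with values $u_r$. Let $c_r$ be the midpoint between the last vertex of $\rho_r$ and the first vertex of $\rho_{r+1}$; put $c_0=\alpha$, $c_R=\beta$. Distinct marks lie in distinct runs, and the first and the last run contain no mark. A run is *ordinary* if it contains no mark. For $1<r<R$, the run $\rho_r$ is *crossing* if $u_{r-1}\ne u_{r+1}$, a *peak* if $u_{r\pm1}=u_r-1$, a *valley* if $u_{r\pm1}=u_r+1$. A mark run is not a downward crossing: otherwise the vertex just before it and the vertex just after it would form a negative pair at the mark.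

**Definition of $G$.** Let $0<s<\frac1{16}$ and $\eta>0$ with $\eta(\beta-\alpha)<s/4$. Let $G:[\alpha,\beta]\to\mathbb R$ be piecewise linear (PL), nowhere locally constant, with $G(c_r)=\frac12(u_r+u_{r+1})$ for $0<r<R$, and on $[c_{r-1},c_r]$ as follows:

* ordinary crossing: monotone;
* ordinary peak: increasing, then decreasing, with maximum $u_r-\frac12+s+\eta(\hat x-\alpha)$ at an interior point $\hat x$;
* ordinary valley: decreasing, then increasing, with minimum $u_r+\frac12-s+\eta(\hat x-\alpha)$ at an interior point $\hat x$;
* first run: increasing from $G(\alpha)=\alpha'+\frac12-s$; last run: increasing to $G(\beta)=\beta'-\frac12+s+\eta(\beta-\alpha)$;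
* run of a mark $a$ with $g(a)=b$: $G(a)=b$, and $G$ is strictly increasing near $a$; if the run is crossing, $G$ is increasing; if it is a peak, $G$ increases up to a maximum $b+\frac s4$ slightly to the right of $a$ and then decreases; if it is a valley, $G$ decreases to a minimum $b-\frac s4$ slightly to the left of $a$ and then increases.

So at ordinary turns $G$ barely enters the link, and only at marks does it go to the middle.

**Properties.** On $[c_{r-1},c_r]$ we have $u_r-\frac12\le G\le u_r+\frac12$. At $c_1,\dots,c_{R-1}$ there are no local extrema, since $G$ is increasing on both sides of $c_r$ if $u_{r+1}>u_r$ and decreasing on both sides otherwise. *The local extremal values of $G$ (including $G(\alpha),G(\beta)$) are pairwise distinct and are neither integers nor half-integers*: the ordinary maxima of level $u$ lie in $[u-\frac12+s,u-\frac12+\frac54s)$, the ordinary minima of level $u$ in $[u+\frac12-s,u+\frac12-\frac34s)$ (here $G(\beta)$ and $G(\alpha)$ are included, with $\hat x=\beta$ and $\hat x=\alpha$), the summand $\eta(\hat x-\alpha)$ separates those of the same kind and level, and the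 extremal values in mark runs are $b^i\pm\frac s4$ with distinct $b^i$. *$G(\alpha)$ is the strict minimum of $G$*: another run at level $\alpha'$ is an ordinary valley with a larger minimum, and runs at levels $\ge\alpha'+1$ have $G\ge\alpha'+\frac12$. In the same way *$G(\beta)$ is the strict maximum of $G$*: another run at level $\beta'$ is an ordinary peak with $\hat x<\beta$, and lower runs have $G\le\beta'-\frac12$.

**(8.1)** *There are no reals $x_1<a^l<x_2$ with $G(x_1)>G$ on $(x_1,x_2]$ and $G(x_2)<G$ on $[x_1,x_2)$.*

*Proof.* This step carries $(+_l)$ over from $g$ to $G$. Suppose there are such $x_1,x_2$. If $x_1$ is not a local maximum, move it left to the nearest local maximum; $G$ is strictly decreasing in between, and the local maximum is not $\alpha$, as $G(\alpha)$ is the strict minimum. Similarly, if $x_2$ is not a local minimum, move it right to the nearest local minimum, which is not $\beta$. The conditions persist. So let $x_1$ be a local maximum and $x_2$ a local minimum.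

Suppose $x_1$ lies in the run of a mark $a^{l'}$. The maximum there is to the right of the mark, so $a^{l'}<x_1<a^l$, hence $l'<l$ and $G(x_1)=b^{l'}+\frac s4<b^l=G(a^l)$, a contradiction. Suppose $x_2$ lies in the run of $a^{l'}$. Then $a^l<x_2<a^{l'}$, so $l'>l$ and $G(x_2)=b^{l'}-\frac s4>b^l=G(a^l)$, a contradiction. So $x_1$ is in an ordinary peak $\rho_r$, with value $U=u_r$, and $x_2$ is in an ordinary valley $\rho_{r'}$, with value $U'=u_{r'}$, and $r<r'$.

*$g<U$ on $\rho_{r+1},\dots,\rho_{r'}$.* Otherwise let $\rho_{r''}$ be the first of these runs with value $\ge U$. As $u_{r+1}=U-1$, its value is $U$ and it is entered from below. So $r''\ne r'$ (a valley is entered from above) and $[c_{r''-1},c_{r''}]\subset(x_1,x_2)$. There $G$ reaches at least $U$ (mark run), or $U+\frac12$ (ordinary crossing), or $U-\frac12+s+\eta(\hat x-\alpha)$ with $\hat x>x_1$ (ordinary peak). Each of these exceeds $G(x_1)=U-\frac12+s+\eta(x_1-\alpha)$, a contradiction.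

*$g>U'$ on $\rho_r,\dots,\rho_{r'-1}$.* Otherwise let $\rho_{r''}$ be the last of these runs with value $\le U'$. As $u_{r'-1}=U'+1$, its value is $U'$ and it is left upwards. So $r''\ne r$ (a peak is left downwards) and $[c_{r''-1},c_{r''}]\subset(x_1,x_2)$. There $G$ takes a value $\le U'$ (mark run), or $U'-\frac12$ (ordinary crossing), or $U'+\frac12-s+\eta(\hat x-\alpha)$ with $\hat x<x_2$ (ordinary valley). Each of these is smaller than $G(x_2)=U'+\frac12-s+\eta(x_2-\alpha)$, a contradiction.

As $\rho_r,\rho_{r'}$ contain no mark, $a^l$ lies strictly between the last vertex of $\rho_r$ and the first vertex of $\rho_{r'}$. By the two statements these two vertices form a negative pair at $l$ for $g$, contrary to $(+_l)$. $\square$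

**(8.2)** *For all small $\varepsilon>0$ and $1\le i\le k-1$ there is $y_i\in(a^i,a^{i+1})$ such that*

* (a) $G(y_i)<G$ on $(y_i,a^{i+1}]$;
* (b) $\max G([a^i,y_i])<G(a^{i+1}-\varepsilon)$;
* (c) *either $y_i=a^i+\varepsilon$, or $y_i$ is a local minimum, independent of $\varepsilon$, with $G(y_i)<G$ on $[a^i,y_i)$.*

*Proof.* This step carries $(H_i)$ over. Let $\kappa_i$ be the minimum of $g$ on the vertices in $[a^i,a^{i+1}]$.

Let $\kappa_i<b^i$. All runs meeting $[a^i,a^{i+1}]$ at level $\kappa_i$ lie strictly between the runs of $a^i$ and $a^{i+1}$, and they are ordinary valleys. Let $y_i$ be the minimum point of the first one. It is the strict minimum point of $G$ on $[a^i,a^{i+1}]$: later valleys at this level have larger minima, and on runs at higher levels $G\ge\kappa_i+\frac12$. By $(H_i)$, $g\le b^{i+1}-1$ from $a^i$ up to that run, so $G\le b^{i+1}-\frac12<G(a^{i+1}-\varepsilon)$ on $[a^i,y_i]$ for small $\varepsilon$.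

Let $\kappa_i=b^i$. Then the run of $a^i$ is left upwards, so $G$ increases on the part of its interval $[c_{r-1},c_r]$ to the right of $a^i$. On later runs up to $a^{i+1}$ we have $G\ge b^i+\frac12-s$, since they are ordinary valleys at level $b^i$ or have level $\ge b^i+1$. So $y_i=a^i+\varepsilon$ satisfies (a) and (b) for small $\varepsilon$. $\square$

**Choice of $\varepsilon$.** From now on $\varepsilon$ is so small that also: $G$ is linear and increasing on $[a^i-\varepsilon,a^i]$ and on $[a^i,a^i+\varepsilon]$; the intervals $V_i=[a^i-\varepsilon,a^i+\varepsilon]$ are disjoint and $G(a^i+\varepsilon)<G(a^{i+1}-\varepsilon)$; $y_i<a^{i+1}-\varepsilon$; and if $y_i$ is a local minimum as in (c), then $a^i+\varepsilon<y_i$ and $G(y_i)<G(a^i-\varepsilon)$.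

## 9. Sweeping out the curve by growing intervals

We want a curve above the floor with first coordinate $G$ that touches the floor at the marks. Imagine it finished, in a shape where each of its strands rises steadily. The part below height $\tau$ consists of finitely many arcs, each containing marks. In the parameter interval $[\alpha,\beta]$ these arcs are disjoint closed intervals $U_1<\dots<U_r$, which grow and merge as $\tau$ increases; their ends are the points of the curve at height $\tau$, and they must have different first coordinates. So we look for a motion of intervals.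

**Definition 9.1.** A *configuration* is a finite family of disjoint nondegenerate closed intervals $U_1<\dots<U_r$ in $[\alpha,\beta]$, $U_s=[\ell_s,r_s]$, with
$$G(\ell_1)<G(r_1)<G(\ell_2)<G(r_2)<\dots<G(r_r).$$
A *move* continuously pushes one end point outwards through configurations. A *merge* pushes $\ell_{s+1}$ down to $r_s$ (through configurations until contact) and replaces $U_s,U_{s+1}$ by their union.

We first treat one mark alone.

**Lemma 9.2.** Let $I=[x^-,x^+]\subset[\alpha,\beta]$ contain $a=a^j$ in its interior, with $G(x^-)$ the strict minimum and $G(x^+)$ the strict maximum of $G|_I$. Then there are PL monotone functions $\ell(\tau)$ (nonincreasing) and $r(\tau)$ (nondecreasing), only one moving at a time, from $(a,a)$ to $(x^-,x^+)$, with $G(\ell(\tau))<G(r(\tau))$ unless $\ell=r=a$.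

*Proof.* We use induction on the number of local extrema in the interior of $I$. If $G>G(a)$ on $(a,x^+]$, move $r$ to $x^+$, then $\ell$ to $x^-$. If $G<G(a)$ on $[x^-,a)$, move $\ell$ to $x^-$ first, then $r$ to $x^+$. (The inequality holds in the first half by assumption and in the second half because $G(x^+)$ is the strict maximum, respectively $G(x^-)$ the strict minimum.)

Otherwise there is $x\in(a,x^+)$ with $G(x)\le G(a)$. As $G(a)$ is an integer, it is not a local extremal value. So $m_R:=\min G([a,x^+])<G(a)$, and since extremal values are distinct, it is attained at a unique point $\zeta$, a local minimum in $(a,x^+)$. In the same way $M_L:=\max G([x^-,a])>G(a)$ is attained at a unique point $\omega$, a local maximum in $(x^-,a)$. By (8.1), $(\omega,\zeta)$ does not have the property described there. So one of two cases occurs.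

*Some $x\in(\omega,\zeta]$ has $G(x)\ge M_L$.* By uniqueness of $\omega$, $x\in(a,\zeta]$. Let $\rho$ be the maximum point of $G$ on $[a,\zeta]$. As $G(\rho)\ge M_L>G(a)>G(\zeta)$, it is a local maximum in $(a,\zeta)$, so it is unique and $G(\rho)>M_L$ by distinctness of extremal values. Hence $G(\rho)$ is the strict maximum of $G$ on $[x^-,\rho]$, and the interior of this interval contains fewer local extrema. Apply induction to $[x^-,\rho]$, then move $r$ from $\rho$ to $x^+$ while $\ell=x^-$.

*Some $x\in[\omega,\zeta)$ has $G(x)\le m_R$.* By uniqueness of $\zeta$, $x\in[\omega,a)$. Let $\lambda$ be the minimum point of $G$ on $[\omega,a]$. As $G(\lambda)\le m_R<G(a)<G(\omega)$, it is a local minimum in $(\omega,a)$, and $G(\lambda)<m_R$ by distinctness. Hence $G(\lambda)$ is the strict minimum of $G$ on $[\lambda,x^+]$. Apply induction to $[\lambda,x^+]$, then move $\ell$ from $\lambda$ to $x^-$ while $r=x^+$. $\square$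

For example, let $g$ have the values $1,2,3,3,3,2,1,2,3,4,5$ with the mark $a=4$, $b=3$ (a mark in a peak). Then $G<G(a)$ to the left of $a$, so $\ell$ runs to the left end first and then $r$ runs to the right end. In the picture, the incoming strand lies low and then rises vertically at the far left, while the outgoing strand turns back, runs over the incoming one to the left, turns in the valley, and leaves above everything to the right.

**Lemma 9.3.** The configuration $\{[\alpha,\beta]\}$ can be reached from $\{V_1,\dots,V_k\}$ by finitely many PL moves and merges.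

*Proof.* We proceed in phases $1,\dots,k$. After phase $i<k$ the family will be $U_1<\dots<U_r,V_{i+1},\dots,V_k$ with

* (U1) $G(\ell)<G$ on $(\ell,r']$ for each $U_s=[\ell,r']$;
* (U2) $G>G(r_s)$ on $(r_s,\ell_{s+1}]$ for consecutive $U_s,U_{s+1}$;
* (U3) the right end of $U_r$ is $r_r=y_i$.

By (U1), (U2), (U3) and (8.2)(a), together with the choice of $\varepsilon$, this is a configuration. For $i=0$ there are no $U_s$.

**Phase $i+1\le k-1$.** Put $a=a^{i+1}$ and $y=y_{i+1}$. If $y=a+\varepsilon$, put $U_{r+1}=V_{i+1}$. Then (U1) and (U3) are clear, and (U2) follows from (8.2)(a) for $i$.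

Otherwise $y$ is a local minimum with $G(y)<G$ on $[a,y)$.

*The nominal motion.* Let $x_*$ be the largest $x<a$ with $G(x)=G(y)$. It exists since $G(\alpha)<G(y)<G(a)$, and $x_*<a-\varepsilon$ by the choice of $\varepsilon$. It is not a local extremum (distinct values), and $G>G(y)$ on $(x_*,a]$, so $G$ increases near $x_*$. We have $G\ge G(y)$ on $[x_*,y]$. So we can choose $x^-<x_*$ close to $x_*$ with $G(x^-)<G$ on $(x^-,y]$ and $G\le G(y)$ on $[x^-,x_*]$. Let $\xi$ be the maximum point of $G$ on $[x^-,y]$. As $G(x^-)<G(y)<G(a)$, it is an interior local maximum, hence unique, and $\xi\ne a$ since $G(a)$ is an integer. If $\xi<a$, then $\xi>x_*$, so $G(y)<G$ on $[\xi,y)$ and $G(\xi)>G$ on $(\xi,y]$, contradicting (8.1). So $\xi\in(a,y)$. Lemma 9.2 on $[x^-,\xi]$, followed by moving $r$ from $\xi$ to $y$ with $\ell=x^-$, gives a nominal motion $(\ell(\tau),r(\tau))$ from $(a,a)$ to $(x^-,y)$ with $G(\ell)<G(r)$ unless $\ell=r=a$.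

*The actual motion.* In the family at time $\tau$, replace $[\ell(\tau),r(\tau)]$ and all of $U_1,\dots,U_r,V_{i+1}$ meeting it by their union $[L,R]$. Here $L=\ell$, or $L$ is the left end of the one of these intervals that contains $\ell$. So $G(L)\le G(\ell)$, by (U1) or because $G$ increases on $V_{i+1}$. Also $R=\max(r,a+\varepsilon)\le y$, so $G(R)\ge G(r)$. If $\ell=r=a$, then $[L,R]=V_{i+1}$. Hence $G(L)<G(R)$ always. The left neighbour $U_s$ (if any) satisfies $G(r_s)<G(L)$: if $s<r$, then $U_{s+1}$ has been absorbed, so $L\in(r_s,\ell_{s+1}]$, and (U2) applies; if $s=r$, then $L\in(y_i,a]$, and (8.2)(a) for $i$ applies. The right neighbour $V_{i+2}$ satisfies $R\le y<a^{i+2}-\varepsilon$ and $G(R)<G(a^{i+2}-\varepsilon)$ by (8.2)(b), as $R\in[a,y]$. So at all times we have configurations, and they change by moves and merges: when $\ell$ reaches the right end $r_s$ of a left neighbour, $U_s$ is absorbed, and $L=\ell_s$ waits until $\ell$ has passed $\ell_s$.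

*The end of the phase.* We end with the interval $[L,y]$. If $L=x^-$, then (U1) holds for it by the choice of $x^-$. If $L\ne x^-$, then $L=\ell_s$ for some $U_s\ni x^-$ (as $x^-\notin V_{i+1}$), so $G(L)\le G(x^-)$ and $G(L)<G$ on $(L,r_s]\cup(x^-,y]=(L,y]$; again (U1) holds. (U2) for the new interval and its left neighbour $U_s$ follows from the old (U2) if $s<r$ and from (8.2)(a) for $i$ if $s=r$. (U3) is clear.

**Phase $k$.** Do the same with $a=a^k$ and the nominal motion given by Lemma 9.2 on $[\alpha,\beta]$. Now there is no right neighbour, and $R=\max(r,a+\varepsilon)$ still satisfies $G(R)\ge G(r)$. The phase ends with $\{[\alpha,\beta]\}$. $\square$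

**Lemma 9.4.** For every $\delta>0$ there are a PL arc $A\subset\mathbb R\times[0,\delta)$ and a monotone surjection $\mu:A\to[\alpha,\beta]$ such that the first coordinate on $A$ equals $G\circ\mu$, $A\cap(\mathbb R\times\{0\})=\{(b^i,0):1\le i\le k\}$, and $\mu^{-1}(a^i)=\{(b^i,0)\}$. Orienting $A$ by $\mu$, near each $(b^i,0)$ it comes from the upper left and leaves to the upper right. The second coordinate has total variation $\le2k\delta$ along $A$.

*Proof.* **Step 1 (strands).** Let $\mathcal U(\tau)=\{[a^i-\tau\varepsilon,a^i+\tau\varepsilon]:i\le k\}$ for $0<\tau\le1$; these are configurations. For $1\le\tau\le h$ let $\mathcal U(\tau)$ run through the PL moves and merges of Lemma 9.3, one after another, so that $\mathcal U(h)=\{[\alpha,\beta]\}$. An end point at position $x(\tau)$ traces the points $(G(x(\tau)),\tau)$. Its *strand* is this trace, from height $0$, where it starts at some $(b^i,0)$, until it disappears in a merge or until height $h$. There are $2k$ strands, each a PL graph over an interval of heights.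

**Step 2 (disjointness).** At each height the active end points have pairwise distinct first coordinates, by the inequalities in Definition 9.1. At the height of a merge of $U_s$ and $U_{s+1}$ only $\ell_{s+1}$ moves. The contact point has first coordinate $G(r_s)$, which is larger than $G(\ell_s)$ and smaller than $G(r_{s+1})$, so it differs from the first coordinates of all other active end points. Thus strands are disjoint, except that the two strands of mark $i$ start at the common point $(b^i,0)$ and the two strands ending in a merge end at a common point.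

**Step 3 (the arc).** By induction along the motion, for each $\tau>0$ the part of the strands at heights $\le\tau$ is a disjoint union of arcs $B_U$, $U\in\mathcal U(\tau)$, where for $U=[\ell,r]$ the arc $B_U$ runs from $(G(\ell),\tau)$ to $(G(r),\tau)$ and carries a monotone surjection onto $U$ (the position of the end point), with first coordinate equal to $G$ of the position. Moves, and waiting (a vertical piece with constant position), extend the arcs at their ends; a merge concatenates two arcs. For $\tau=h$ we get $A$ and $\mu$. Positions leave $a^i$ immediately, and $\mu^{-1}(a^i)$ is connected, so $\mu^{-1}(a^i)=\{(b^i,0)\}$. The inequalities $G(a^i-\tau\varepsilon)<b^i<G(a^i+\tau\varepsilon)$ give the statement about directions. $A$ consists of $2k$ strands on which the height is monotone. Rescale heights linearly into $[0,\delta)$. $\square$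

## 10. Collars, hairs and shrinking links: proof of Theorem A

Let $|T_j|=[\min T_j-\frac12,\max T_j+\frac12]$. We construct PL embeddings $\iota_j:|T_j|\to\mathbb R^2$ with oriented images $E_j$, and pairwise disjoint PL arcs $A^i$ (hairs), $i\le k_j$, such that

* $A^i\cap E_j=\{\iota_j(b_j(z^i))\}$ is an end point of $A^i$, and near this point $A^i$ lies on the right side of $E_j$;
* for $v\in T_j$, $\iota_j(v)$ is the midpoint (with respect to length) of the *link arc* $\iota_j([v-\frac12,v+\frac12])$, whose length is denoted by $\lambda_j(v)$;
* hairs, once chosen, are never changed, and $\iota_j(b_j(z^i))=:o^i$ does not depend on $j$.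

**Step 10.1 (collars).** We need coordinates on the left side of $E_j$ that play the role of the strip above the floor. *Given such data there is an orientation-preserving PL embedding $\Phi_j:|T_j|\times[0,1]\to\mathbb R^2$ with $\Phi_j(x,0)=\iota_j(x)$, lying on the left side of $E_j$, whose image meets each $A^i$, $i\le k_j$, only in $o^i$.*

Let $x_0<\dots<x_N$ subdivide $|T_j|$ so that $\iota_j$ is linear on each $[x_i,x_{i+1}]$ and all parameters $b_j(z^i)$ are subdivision points. Put $q_i=\iota_j(x_i)$ and let $e_i$ be the direction of $q_{i+1}-q_i$. Let $\nu_i$ be the unit vector bisecting the left angle of $E_j$ at $q_i$ for $0<i<N$, and the left normal at $q_0,q_N$. The left angle at $q_i$ has some size $\theta\in(0,2\pi)$, and $\nu_i$ makes the angle $\theta/2\in(0,\pi)$ with each of its sides $e_i$, $-e_{i-1}$. So $\det(e_i,\nu_i)>0$ and $\det(e_i,\nu_{i+1})>0$. For small $d>0$ let $\Phi_j(x_i,1)=q_i+d\nu_i$, and let $\Phi_j$ be linear on the two triangles into which $[x_i,x_{i+1}]\times[0,1]$ is cut by the diagonal from $(x_i,0)$ to $(x_{i+1},1)$.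

For small $d$ both triangles are mapped with positive determinant, so they lie on different sides of the image of the diagonal, and the rectangle is embedded. Write $\nu_{i+1}=c_1e_i+c_2\nu_i$; here $c_2>0$. In the basis $e_i,\nu_i$ with origin $q_i$ the four image vertices have the coordinates
$$(0,0),\quad(|q_{i+1}-q_i|,0),\quad(|q_{i+1}-q_i|+dc_1,\,dc_2),\quad(0,d).$$
So the image of the $i$-th rectangle lies in the convex cone at $q_i$ spanned by $e_i,\nu_i$ and meets the ray of $\nu_i$ only in $q_i+[0,d]\nu_i$. Similarly, it lies in the convex cone at $q_{i+1}$ spanned by $-e_i,\nu_{i+1}$ and meets the ray of $\nu_{i+1}$ only in $q_{i+1}+[0,d]\nu_{i+1}$. The two cones at one $q_i$ (for the two adjacent rectangles) meet only in the ray of $\nu_i$, so adjacent rectangles meet only in their common side. Non-adjacent ones are disjoint for small $d$, since the corresponding segments of $E_j$ are. So $\Phi_j$ is an embedding. Near $q_i$ its image lies in the closed left sector of $E_j$, and by injectivity it meets $E_j$ only in points with second coordinate $0$. Near $o^i$ the hair $A^i$ lies, apart from $o^i$,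 in the open right sector, and outside a neighbourhood of $o^i$ it has positive distance from $E_j$. So for small $d$ the image meets $A^i$ only in $o^i$.

For small $\delta_j>0$ put
$$D_j(v)=\Phi_j\bigl(([v-\tfrac58,v+\tfrac58]\cap|T_j|)\times[0,\delta_j]\bigr),\qquad N_j=\bigcup_{v\in T_j}D_j(v).$$
Then $D_j(v)\cap D_j(v')=\emptyset$ if $|v-v'|\ge2$, adjacent $D_j(v),D_j(v+1)$ intersect, and $N_j\cap A^i=\{o^i\}$ for $i\le k_j$.

**Step 10.2 (start).** $E_1$ is a horizontal segment, oriented to the right, with $\iota_1$ linear and one vertical hair $A^1$ below it at $\iota_1(b_1(z^1))$. Choose $\Phi_1$ and $\delta_1$ as above.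

Now let stage $j$ be given, with $\Phi_j$ and $\delta_j$, and put $\eta_j=2^{-j}$.

**Step 10.3 (length control).** *If $\delta>0$ is small, any PL curve in $|T_j|\times[0,\delta]$ whose first coordinate runs (weakly) monotonically over an interval $J$ and whose second coordinate has variation $\le2k_j\delta$ has a $\Phi_j$-image of length $\le\operatorname{length}\iota_j(J)+\eta_j$.*

Let $K$ be a Lipschitz constant of $\Phi_j$. For $x_i+\delta(x_{i+1}-x_i)<x<x_{i+1}$ the column $\{x\}\times[0,\delta]$ lies in the lower triangle, where $\partial_x\Phi_j=\iota_j'(x)$ and $|\partial_y\Phi_j|\le K$. The exceptional $x$ form a set of measure $\delta$ times the length of $|T_j|$. Let the curve be $(x(\cdot),y(\cdot))$. Outside the exceptional columns its image has speed $\le|\iota_j'(x)||x'|+K|y'|$, and over exceptional columns speed $\le K|x'|+K|y'|$. As $x(\cdot)$ is monotone, the length is at most $\int_J|\iota_j'|$ plus $K\delta\operatorname{length}|T_j|$ plus $2Kk_j\delta$, and the last two terms are together $\le\eta_j$ for small $\delta$.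

**Step 10.4 (the new curve).** By (7.1) and Section 7, Sections 8 and 9 apply to $g_j:T_{j+1}\to T_j$ with the first $k_j$ marks. Choose $s<\frac1{16}$ in the definition of $G$ so small that $\iota_j$ maps each interval of length $2s$ onto an arc of length $<\eta_j/4$. Apply Lemma 9.4 with some $\delta<\delta_j$ as in Step 10.3. As $[G(\alpha),G(\beta)]$ lies in the interior of $|T_j|$, we may put $E_{j+1}=\Phi_j(A)\subset N_j$, oriented by $\mu$. Call the points $\Phi_j(b_j(z^i),0)=o^i$, $i\le k_j$, its *tips*.

We cut $E_{j+1}$ into link arcs, one for each vertex of $T_{j+1}$, in order. Between different runs of $g_j$ cut at a point of $\mu^{-1}(c_r)$. Then the part of $A$ belonging to a run of value $u$ has first coordinate in $[u-\frac12,u+\frac12]$. Within a run: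

* *Ordinary crossing run with $N$ vertices.* The part of $A$ is weakly monotone in the first coordinate, over $[u-\frac12,u+\frac12]$. Cut so that the $N$ pieces lie over intervals whose $\iota_j$-images have length $\lambda_j(u)/N$. By Step 10.3 each piece has length $\le\lambda_j(u)/N+\eta_j$.
* *Ordinary peak, ordinary valley, first or last run.* Cut arbitrarily. The first coordinate varies in an interval of length $<2s$, in at most two monotone parts. So the pieces have length $\le2(\frac{\eta_j}4+\eta_j)\le3\eta_j$.
* *Run of a mark $a$, $g_j(a)=b$.* The link arc of $a$ consists of two arcs of equal small length $\le\eta_j/2$ on both sides of the tip $\Phi_j(b,0)$. The rest on each side is cut arbitrarily among the vertices of the run on that side (at least one on each side, as $a\pm1$ are in the run). Since $\iota_j(b)$ is the midpoint of its link arc, $\iota_j([b-\frac12,b])$ and $\iota_j([b,b+\frac12])$ have length $\frac12\lambda_j(b)$. On each side of the tip the first coordinate either is monotone between $b$ and $b\pm\frac12$, or has two monotone parts, one over an interval of length $\frac s4$ and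 one over such a half interval lengthened by $\frac s4$. So all pieces have length $\le\frac12\lambda_j(b)+2(\frac{\eta_j}4+\eta_j)\le\frac12\lambda_j(b)+3\eta_j$.

This is why marks must carry link arcs with the tip in the middle: a curve that turns or touches down at $b$ uses only half of the old link on each side.

Parametrize $E_{j+1}$ by a PL embedding $\iota_{j+1}$ of $|T_{j+1}|$ so that $[v-\frac12,v+\frac12]$ goes to the link arc of $v$, the vertex $v$ goes to the midpoint of this arc, and $[v-\frac12,v-\frac38]$ and $[v+\frac38,v+\frac12]$ go to arcs of length $\le2^{-j}$ along which the first coordinate in the chart $\Phi_j$ varies by less than $\frac1{16}$. For an old mark the midpoint is the tip, so $\iota_{j+1}(b_{j+1}(z^i))=\Phi_j(b_j(z^i),0)=o^i$ for $i\le k_j$.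

**Step 10.5 (old hairs stay on the right side).** For $i\le k_j$ we have $A^i\cap E_{j+1}\subset A^i\cap N_j=\{o^i\}$, and $o^i\in E_{j+1}$. Near $(b_j(z^i),0)$ the arc $A$ is a letter V in the upper half plane, traversed from the upper left to the upper right, so the inside of the V is on its left. Let $\Delta$ be a small closed triangle inside the V with vertex $(b_j(z^i),0)$, bounded by the two legs and a horizontal segment. As $\Phi_j$ is an orientation-preserving embedding, in a small disc $B$ around $o^i$ that misses the image of the horizontal side, one of the two sides of $E_{j+1}$ is $B\cap\Phi_j(\Delta)\setminus E_{j+1}$, and it is the left side. So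

**(10.1)** near $o^i$ the left side of $E_{j+1}$ is contained in $\Phi_j(\Delta)\subset N_j$.

Since $A^i\cap N_j=\{o^i\}$, the hair leaves $E_{j+1}$ on the right side.

**Step 10.6 (a new hair).** If $k_{j+1}>k_j$, then $k_{j+1}=j+1$. Attach a short straight hair $A^{j+1}$ at $o^{j+1}:=\iota_{j+1}(b_{j+1}(z^{j+1}))$ along the bisector of the right angle of $E_{j+1}$, disjoint from the old hairs and from the rest of $E_{j+1}$. This is possible, since the old hairs meet $E_{j+1}$ only in the points $o^i\ne o^{j+1}$. Now choose a collar $\Phi_{j+1}$ as in Step 10.1 and a small $\delta_{j+1}$.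

**Step 10.7 (nesting).** **(10.2)** *For small $\delta_{j+1}$, $D_{j+1}(v)\subset D_j(g_j(v))$ for all $v\in T_{j+1}$.*

Put $u=g_j(v)$. In the chart $\Phi_j$, the arc $\iota_{j+1}([v-\frac58,v+\frac58]\cap|T_{j+1}|)$ has first coordinate within $\frac12+\frac1{16}=\frac9{16}$ of $u$: the link arc of $v$ stays within $\frac12$ of $u$, and the parts with parameter outside $[v-\frac12,v+\frac12]$ are among the short arcs of the neighbouring link arcs. Its first coordinate lies in $[G(\alpha),G(\beta)]$, in the interior of $|T_j|$. Its second coordinate is in $(0,\delta_j)$ except at tips. So its non-tip points lie in the interior of $D_j(u)$, and so do nearby collar points. Near a tip on it, the collar $\Phi_{j+1}$ lies in the closed left side of $E_{j+1}$, so by (10.1) in $\Phi_j(\Delta)$; and $\Phi_j(\Delta)\subset D_j(u)$ for small $\Delta$, as $\frac9{16}<\frac58$. By compactness of the arc the claim follows.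

**Step 10.8 (mesh).** By Step 10.4, $\lambda_{j+1}(v)\le\frac12\lambda_j(g_j(v))+3\eta_j$, unless $v$ is the only vertex of an ordinary crossing run. In that exceptional case $g_j$ is injective on $\{v-1,v,v+1\}$ and $\lambda_{j+1}(v)\le\lambda_j(g_j(v))+\eta_j$. By (7.2) the exception does not occur both for $v\in T_{j+2}$ at the step $j+1\to j+2$ and for $g_{j+1}(v)$ at the step $j\to j+1$. Put $\Lambda_j=\max_v\lambda_j(v)$. If the exception occurs for $v$ at the later step, then $\lambda_{j+2}(v)\le\frac12\Lambda_j+3\eta_j+\eta_{j+1}$. If not, then $\lambda_{j+2}(v)\le\frac12(\Lambda_j+3\eta_j)+3\eta_{j+1}$. In both cases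
$$\Lambda_{j+2}\le\tfrac12\Lambda_j+6\cdot2^{-j},$$
hence $\Lambda_j\to0$. For $j\ge2$ the arc $\iota_j([v-\frac58,v+\frac58]\cap|T_j|)$ has length $\le\Lambda_j+2\cdot2^{-(j-1)}$. Choosing $\delta_j$ so small that $\operatorname{diam}\Phi_j(\{x\}\times[0,\delta_j])\le2^{-j}$ for all $x$, we get $\max_v\operatorname{diam}D_j(v)\to0$.

**Step 10.9 (the embedding).** For $y\in Y$ let $K_j(y)=\bigcup\{D_j(v):y\in O_j(v)\}$. This is one of the sets $D_j(v)$ or a union of two adjacent ones, which intersect. So it is compact and nonempty, and $\max_y\operatorname{diam}K_j(y)\to0$. If $y\in O_{j+1}(v)$, then $y\in O_j(g_j(v))$, so $K_{j+1}(y)\subset K_j(y)$ by (10.2). Let $\{\Omega(y)\}=\bigcap_jK_j(y)$.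

*Continuity.* If $y,y'$ are in the same open set $O_j(v)$, then $K_j(y)\cap K_j(y')\supset D_j(v)$, so $|\Omega(y)-\Omega(y')|\le\operatorname{diam}K_j(y)+\operatorname{diam}K_j(y')$.

*Injectivity.* Let $y\ne y'$. For large $j$, all $v,v'$ with $y\in O_j(v)$, $y'\in O_j(v')$ satisfy $|v-v'|\ge2$, since the mesh of $\{O_j(v)\}$ tends to $0$ and $O_j(v)\cap O_j(v')\neq\emptyset$ if $|v-v'|\le1$. So $K_j(y)\cap K_j(y')=\emptyset$ and $\Omega(y)\ne\Omega(y')$.

So $\Omega$ is an embedding of the compact space $Y$.

*Accessibility.* For large $j$ we have $z^i\in O_j(b_j(z^i))$ and $o^i=\iota_j(b_j(z^i))\in D_j(b_j(z^i))\subset K_j(z^i)$, so $\Omega(z^i)=o^i$. Since $\Omega(Y)\subset N_j$ for all $j$ and $N_j\cap A^i=\{o^i\}$ for large $j$, we get $A^i\cap\Omega(Y)=\{\Omega(z^i)\}$. The $A^i$ are pairwise disjoint. Restricting $\Omega$ to $X\subset Y$ and putting $A_{z^i}=A^i$ proves Theorem A. $\blacksquare$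

## 11. At most two accessible points in most composants: proof of Theorem B

We use the following standard facts.

* (F1) Subcontinua of arc-like continua are arc-like or points, and they do not separate the plane.
* (F2) Let $X\subset\mathbb R^2$ be a nonseparating nondegenerate continuum, $\phi:\{|w|>1\}\cup\{\infty\}\to S^2\setminus X$ conformal with $\phi(\infty)=\infty$, and $\gamma:[0,1)\to S^2\setminus X$ a path with $\gamma(t)\to x\in X$ as $t\to1$. Then $\phi^{-1}\gamma(t)$ converges to some $\zeta\in S^1$, and $\phi(r\zeta)\to x$ as $r\to1$.
* (F3) (Moore) If $K\subset S^2$ is a nonseparating continuum, then $S^2/K$ is a sphere.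
* (F4) The composants of a nondegenerate indecomposable continuum are pairwise disjoint and uncountable in number.

**Step 11.1 (rays to accessible points).** Identify $X$ with $\Omega(X)\subset S^2=\mathbb R^2\cup\{\infty\}$, with $\phi$ as in (F2). If $x$ is accessible, an arc $A$ with $A\cap X=\{x\}$ contains a path in the complement of $X$ that converges to $x$. By (F2) choose $\zeta_x\in S^1$ with $\phi(r\zeta_x)\to x$ as $r\to1$, and let $R_x=\{\phi(r\zeta_x):1<r\le\infty\}$. For $x\ne x'$ the limits differ, so $\zeta_x\ne\zeta_{x'}$ and $R_x\cap R_{x'}=\{\infty\}$.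

**Step 11.2 (two composants with the same data).** Suppose that uncountably many composants contain at least three accessible points. For each of them choose three such points $x_1,x_2,x_3$, and a proper subcontinuum $K\ni x_1,x_2,x_3$ of $X$; it lies in the composant. It exists: $x_1,x_2$ lie in a proper subcontinuum, so do $x_1,x_3$, and a union of two proper subcontinua with a common point is a proper subcontinuum, by indecomposability. Label the points so that there are pairwise disjoint open arcs $J_1,J_2,J_3$ of $S^1$ with rational end points, in positive cyclic order, with $\zeta_i:=\zeta_{x_i}\in J_i$. There are countably many triples $(J_1,J_2,J_3)$, so two different composants get the same one. Denote their data by $x_i,\zeta_i,K$ and $x_i',\zeta_i',K'$. Then $K\cap K'=\emptyset$.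

**Step 11.3 (no separation).** We claim: for $i\ne j$ the points $\zeta_1',\zeta_2',\zeta_3'$ lie in one component of $S^1\setminus\{\zeta_i,\zeta_j\}$. By (F1) and (F3), $S^2/K$ is a sphere. The image of $K\cup R_{x_i}\cup R_{x_j}$ in it is a simple closed curve $\Gamma$: two arcs from $\infty$ to the point $K$ that meet only in their ends. The set $(K'\cup R_{x_1'}\cup R_{x_2'}\cup R_{x_3'})\setminus\{\infty\}$ is connected, because $K'$ is connected and each ray without $\infty$ is connected and has a point of $K'$ in its closure. It misses $\Gamma$, since $K\cap K'=\emptyset$ and the landing points of all these rays are distinct. So it lies in one component of the complement of $\Gamma$. A small disc $\phi(\{|w|>\rho\})$ about $\infty$ is cut by $\Gamma$ into two sectors, which correspond to the components of $S^1\setminus\{\zeta_i,\zeta_j\}$. Both complementary components of $\Gamma$ have $\infty$ in their closure, so the two sectors lie in different ones. Near $\infty$ the three rays $R_{x_1'},R_{x_2'},R_{x_3'}$ therefore lie in the same sector, which is the claim (no $\zeta'_l$ equals $\zeta_i$ or $\zeta_j$,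 as the landing points differ).

**Step 11.4 (the contradiction).** For $\{i,j\}=\{1,2\}$ this component contains $\zeta_3'\in J_3$, so it is the one containing $J_3$, that is, the arc from $\zeta_2$ in the positive direction to $\zeta_1$. As it contains $\zeta_2'\in J_2$, the point $\zeta_2'$ comes after $\zeta_2$ in $J_2$. For $\{i,j\}=\{2,3\}$ the component contains $\zeta_1'\in J_1$, so it is the one containing $J_1$, that is, the arc from $\zeta_3$ in the positive direction to $\zeta_2$. So $\zeta_2'$ comes before $\zeta_2$ in $J_2$. This contradiction proves the first statement of Theorem B.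

**Step 11.5 (the set of cardinality $\aleph_1$).** By (F4) there are at least $\aleph_1$ composants, and each contains more than two points, since it contains nondegenerate subcontinua. Let $Z$ consist of three points from each of $\aleph_1$ composants. If for some embedding $\Omega$ all points of $\Omega(Z)$ were accessible, then uncountably many composants would contain three points with accessible image, against the first statement. $\blacksquare$
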